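# When does Ricci flow keep a cohomogeneity one metric diagonal?

## 1. Diagonal metrics on $\mathsf{SO}(3)$, on a cylinder, and on a twisted quotient

Identify $\mathfrak{so}(3)$ with $\mathbb R^3$ so that the bracket is the cross product. Then the standard basis satisfies $[e_1,e_2]=e_3$ cyclically, and $\mathrm{Ad}_a$ is the matrix $a$ acting on $\mathbb R^3$. Let $\theta=a^{-1}da=(\theta_1,\theta_2,\theta_3)^T$ be the left-invariant coframe dual to $e_1,e_2,e_3$. For $b\in\mathsf{SO}(3)$ put $R_b(a)=ab$ and $C_b(a)=bab^{-1}$. Since $(ab)^{-1}d(ab)=b^{-1}(a^{-1}da)b$, and $(bab^{-1})^{-1}d(bab^{-1})=b(a^{-1}da)b^{-1}$, we have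
$$R_b^*\theta=b^{-1}\theta,\qquad C_b^*\theta=b\,\theta. \tag{1}$$

Take a left-invariant metric $\sum f_i^2\theta_i^2$ with constants $f_i>0$ and compute its Ricci curvature by hand. The frame $E_i=e_i/f_i$ is orthonormal, and $[E_2,E_3]=\lambda_1E_1$ cyclically with $\lambda_1=\frac{f_1}{f_2f_3}$, etc. Put $\mu_i=\frac12\sum_j\lambda_j-\lambda_i$. The Koszul formula gives
$$\langle\nabla_{E_1}E_2,E_3\rangle=\tfrac12\big(\langle[E_1,E_2],E_3\rangle-\langle[E_2,E_3],E_1\rangle+\langle[E_3,E_1],E_2\rangle\big)=\tfrac12(\lambda_3-\lambda_1+\lambda_2)=\mu_1,$$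
so $\nabla_{E_1}E_2=\mu_1E_3$, $\nabla_{E_1}E_3=-\mu_1E_2$, $\nabla_{E_1}E_1=0$, and cyclically. Therefore
$$R(E_1,E_2)E_2=-\nabla_{E_2}(\mu_1E_3)-\lambda_3\nabla_{E_3}E_2=(-\mu_1\mu_2+\lambda_3\mu_3)E_1 .$$
Since $\lambda_3=\mu_1+\mu_2$, the sectional curvature of the plane of $E_1,E_2$ is $(\mu_1+\mu_2)\mu_3-\mu_1\mu_2$. Similarly the one of $E_1,E_3$ is $(\mu_1+\mu_3)\mu_2-\mu_1\mu_3$. The sum is the Ricci curvature $R_1$ in the direction $E_1$:
$$R_1=2\mu_2\mu_3\quad\text{and cyclically} \tag{2}$$
(Milnor, Adv. Math. 21 (1976)). For $f_1=f_2=f_3=1$ all $\lambda_i=1$, $\mu_i=\frac12$, and $R_i=\frac12$. For $(f_1,f_2,f_3)=(f,1,1)$ we get $\lambda_1=f$, $\lambda_2=\lambda_3=1/f$, hence $\mu_1=\frac1f-\frac f2$, $\mu_2=\mu_3=\frac f2$, and $R_1=\frac{f^2}2$, $R_2=R_3=1-\frac{f^2}2$.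

The off-diagonal entries of the Ricci tensor vanish by symmetry. Let $J_1=\mathrm{diag}(1,-1,-1)$, $J_2=\mathrm{diag}(-1,1,-1)$, $J_3=\mathrm{diag}(-1,-1,1)$, the rotations by $\pi$ about the axes. By (1), $C_{J_l}$ sends each $\theta_i$ to $\pm\theta_i$. So it is an isometry of $\sum f_i^2\theta_i^2$; it fixes $1$ and has differential $J_l$ there. For $i\ne j$ the rotation $J_i$ fixes $e_i$ and negates $e_j$, so $\operatorname{Ric}(e_i,e_j)=-\operatorname{Ric}(e_i,e_j)=0$.

Under Ricci flow such a metric stays diagonal. Solve the ODE system $(f_i^2)'=-2f_i^2R_i$ for $f_1,f_2,f_3$. The resulting diagonal metrics solve the Ricci flow, which is unique.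

Now let the metric vary along a circle. On $\mathsf{SO}(3)\times\mathbb R/2L\mathbb Z$ consider $\mathrm g_0=\alpha(r)^2dr^2+\sum f_i(r)^2\theta_i^2$. The maps
$$\Psi_l(a,r)=(J_laJ_l^{-1},r)$$
are isometries of $\mathrm g_0$. By uniqueness of the flow they, and all left translations, are isometries of $\mathrm g(t)$. At $(1,r)$ the differential of $\Psi_l$ is $1\oplus J_l$. So $\mathrm g(t)(\partial_r,e_i)=0$ (use $J_l$ with $l\ne i$) and $\mathrm g(t)(e_i,e_j)=0$ for $i\neq j$ (use $J_i$). The flow stays diagonal again.

Finally divide by an involution. Let $k\in\mathsf{SO}(3)$ be a rotation by $\pi$ and let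
$$M_k=\big(\mathsf{SO}(3)\times\mathbb R/2L\mathbb Z\big)/\iota,\qquad\iota(a,r)=(ak,-r).$$
The involution $\iota$ is free because $ak\neq a$. It commutes with left translations, so $\mathsf{SO}(3)$ acts on $M_k$. Does $\Psi_l$ descend to $M_k$? It does iff it commutes with $\iota$. We have $\Psi_l\iota(a,r)=(J_lakJ_l^{-1},-r)$ and $\iota\Psi_l(a,r)=(J_laJ_l^{-1}k,-r)$, so the condition is $J_lkJ_l^{-1}=k$.

If $k=J_1$, this holds for all $l$, and the symmetry argument works on $M_k$. But let $k$ be the rotation by $\pi$ about $v=\frac1{\sqrt3}(1,1,1)$. Then $J_lkJ_l^{-1}$ is the rotation by $\pi$ about $J_lv$. Since $J_l$ changes exactly two of the three signs, $J_lv\neq\pm v$, and no $\Psi_l$ descends. Over $0<r<L$ nothing has changed: there the manifold is still $\mathsf{SO}(3)\times(0,L)$, the $\Psi_l$ are isometries of every diagonal metric, and every diagonal metric has diagonal Ricci tensor. The velocity $-2\operatorname{Ric}$ of the flow is diagonal at every diagonal metric, and yet the symmetry which would force the flow to stay diagonal has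 disappeared. Does the flow stay diagonal?

## 2. Cohomogeneity one actions and stably Ricci-diagonal bases

Let $M$ be a closed manifold with a smooth action of a compact Lie group $\mathsf G$ of cohomogeneity one: the generic orbits have codimension $1$, and $M/\mathsf G\cong[0,L]$. Let $\mathsf H$ be the principal isotropy group, $\mathfrak h\subset\mathfrak g$ its Lie algebra, $Q$ a bi-invariant metric on $\mathfrak g$ (bi-invariant means $\mathrm{Ad}(\mathsf G)$-invariant), and $\mathfrak n=\mathfrak h^\perp$, identified with the tangent space of a principal orbit $\mathsf G/\mathsf H$. Let $\mathcal B=\{e_l\}$ be a $Q$-orthonormal basis of $\mathfrak n$, and let $X^*$ be the Killing (action) field of $X\in\mathfrak g$. Three rules are used throughout: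
$$a_*X^*_p=(\mathrm{Ad}_aX)^*_{ap},\qquad[Y^*,X^*]=-[Y,X]^*,\qquad X^*_p=0\ \text{ if $X$ lies in the isotropy algebra at $p$}.\tag{3}$$

We fix a smooth curve $c:[0,L]\to M$ that meets every orbit and is transverse to the principal orbits, with $c(r)$ having isotropy group exactly $\mathsf H$ for $0<r<L$.

**Definition (diagonal).** A $\mathsf G$-invariant metric $\mathrm g$ is diagonal with respect to $\mathcal B$ if for all $0<r<L$ we have $\mathrm g(c'(r),e_i^*)|_{c(r)}=0$ for all $i$ and $\mathrm g(e_i^*,e_j^*)|_{c(r)}=0$ for all $i\ne j$.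

**Definition (stably Ricci-diagonal).** $\mathcal B$ is stably Ricci-diagonal if every $\mathsf G$-invariant metric on $M$ that is diagonal with respect to $\mathcal B$ has Ricci tensor diagonal in the same sense: $\operatorname{Ric}(c',e_i^*)|_{c(r)}=0$ for all $i$, and $\operatorname{Ric}(e_i^*,e_j^*)|_{c(r)}=0$ for all $i\neq j$, for $0<r<L$.

**Definition (exceptional, singular).** By the slice theorem, near an orbit with isotropy group $\mathsf K$ and normal space $V$ the quotient $M/\mathsf G$ looks like $V/\mathsf K$. Hence interior points of $[0,L]$ are principal orbits, and the two end orbits are non-principal, with $\mathsf K$ transitive on the spheres of $V$. Let $\kappa=\dim V$. The end orbit is exceptional if $\kappa=1$ (then $\mathsf K$ acts on the line $V$ by $\pm1$, non-trivially) and singular if $\kappa\ge2$.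

For an example with both kinds of ends, let $\mathsf{SO}(3)$ act on $\mathbb{RP}^3=S^3/\pm1$ through the last three of the four coordinates of $\mathbb R^4$. Principal orbits are 2-spheres, and $\mathsf H=\mathsf{SO}(2)$, the rotations about $e_3$, say. The point $[1,0,0,0]$ is a singular orbit with $\kappa=3$. The orbit $\{[0,x]\}=\mathbb{RP}^2$ has isotropy group $\mathsf O(2)$ and $\kappa=1$, so it is exceptional. Here $\mathfrak n=\mathrm{span}\{e_1,e_2\}$. An $\mathsf H$-invariant form on $\mathbb R\oplus\mathfrak n$ has no mixed terms and is scalar on $\mathfrak n$, because $\mathsf H$ rotates $\mathfrak n$. So every invariant metric is diagonal along a curve $c$ as above, every basis is stably Ricci-diagonal, and the flow stays diagonal for trivial reasons.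

The Ricci flow $\partial_t\mathrm g=-2\operatorname{Ric}_{\mathrm g}$, $\mathrm g(0)=\mathrm g_0$, has on closed $M$ a unique solution on a maximal interval $[0,T)$, and it is $\mathsf G$-invariant if $\mathrm g_0$ is. The following conjecture is from Anusha M. Krishnan, "Diagonalizing the Ricci Tensor", arXiv:1912.12686 (2019).

**Conjecture.** Let $\mathcal B$ be a stably Ricci-diagonal basis for the cohomogeneity one manifold $(M,\mathsf G)$, and let $\mathrm g_0$ be a metric on $M$ that is diagonal with respect to $\mathcal B$. Then the Ricci flow evolving metric $\mathrm g(t)$ is also diagonal in the basis $\mathcal B$.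

Here $\mathrm g_0$ is $\mathsf G$-invariant, the curve $c$ and the basis $\mathcal B$ are fixed throughout, and the conclusion is meant for all $t\in[0,T)$. The conjecture is false as stated.

**Theorem 1.** There are $(M^4,\mathsf G=\mathsf{SO}(3),c,\mathcal B)$ with $\mathcal B$ stably Ricci-diagonal and a diagonal metric $\mathrm g_0$ such that for no $\delta>0$ is the Ricci flow $\mathrm g(t)$ diagonal for all $t\in[0,\delta]$.

Theorem 2, in Section 4, will say exactly which diagonal metrics stay diagonal; exceptional orbits turn out to be the only obstruction.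

## 3. The quotient twisted about $(1,1,1)$: two boundary conditions for one parabolic equation

Let $M=M_k$ with $k$ the rotation by $\pi$ about $v=\frac1{\sqrt3}(1,1,1)$, so that $k^2=1$ and
$$\sigma:=\mathrm{Ad}_k=2vv^T-I,\qquad\sigma_{ii}=-\tfrac13,\quad\sigma_{ij}=\tfrac23\ (i\ne j).$$
Let $\mathcal B=\{e_1,e_2,e_3\}$, declared $Q$-orthonormal, and let $c(r)=[1,r]$ for $r\in[0,L]$. If $g\in\mathsf{SO}(3)$ fixes $[1,r]$, then $(g,r)=(1,r)$ or $(g,r)=(k,-r)$. The second is possible only when $r=-r$ mod $2L$. So the isotropy is trivial for $0<r<L$ and equals $\{1,k\}$ at $r=0$ and $r=L$. Thus $\mathsf H=1$, $\mathfrak n=\mathfrak g$, $M/\mathsf G=[0,L]$, both ends are exceptional, and $c$ is as required. At $(1,r)$ we have $X^*=X$.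

Invariant metrics on $M$ are the $\iota$-invariant metrics
$$\alpha^2dr^2+2\sum b_i\,dr\,\theta_i+\sum h_{ij}\theta_i\theta_j$$
on $\mathsf{SO}(3)\times\mathbb R/2L\mathbb Z$ with coefficients depending on $r$. By (1), $\iota^*\theta=k^{-1}\theta=\sigma\theta$, and $\iota^*dr=-dr$. So $\iota$-invariance means $\alpha(-r)=\alpha(r)$, $b(-r)=-\sigma b(r)$, and
$$h(-r)=\sigma h(r)\sigma. \tag{4}$$
Diagonality means that $b=0$ and $h$ is diagonal on $(0,L)$. Stable Ricci-diagonality of $\mathcal B$ was checked in Section 1: on $\mathsf{SO}(3)\times(0,L)$ the maps $\Psi_l$ are isometries of any diagonal metric, they fix $(1,r)$ with differential $1\oplus J_l$, and so $\operatorname{Ric}(\partial_r,e_i)=0$ and $\operatorname{Ric}(e_i,e_j)=0$ for $i\ne j$.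

The sensible first approach to the conjecture is this. On diagonal metrics the velocity $-2\operatorname{Ric}$ is diagonal, so the flow equation restricts to a PDE system for $\alpha,f_1,f_2,f_3$ on $(0,L)$; solve it and invoke uniqueness. What remains is to find a solution that closes up to a smooth metric on $M$, and this is where the approach stops. Condition (4) relates $h$ on $(0,L)$ to $h$ on $(-L,0)$, and $\sigma D\sigma$ need not be diagonal when $D$ is. A linear model shows what to expect. Replace the flow by the heat equation $h_t=h_{rr}$ on the circle, which preserves (4). Start with $h=\mathrm{diag}((1+\varphi)^2,1,1)$ on $[0,L]$, where $\varphi\ge0$ has compact support in $(0,L)$ and $\varphi\not\equiv0$. Then $h_{12}=0$ on $[0,L]$, but formula (5) below gives $h_{12}(-r)=\frac29\big(1-(1+\varphi(r))^2\big)\le0$, not identically zero. The heat equation makes $h_{12}<0$ everywhere for $t>0$, so the hidden half of the circle spoils the visible one at once. For the Ricci flow we argue by contradiction instead: if the metric stayed diagonal,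 smoothness at the exceptional orbits would impose two boundary conditions on a single scalar parabolic equation.

### Proof of Theorem 1

**Step 1 (initial metric).** This step fixes $\mathrm g_0$. Let $0\le\varphi\in C_c^\infty(0,L)$ with $\varphi\not\equiv0$. Take $\alpha=1$, $b=0$, $h(r)=\mathrm{diag}((1+\varphi(r))^2,1,1)$ on $[0,L]$, extended to $[-L,0]$ by (4). Near $r=0$ and $r=\pm L$ we have $h=I=\sigma I\sigma$, so $\mathrm g_0$ is a smooth invariant metric on $M$. It is diagonal with respect to $\mathcal B$.

**Step 2 (algebra).** This step finds which diagonal matrices stay diagonal after reflection: if $D=\mathrm{diag}(d_1,d_2,d_3)$ and $\sigma D\sigma$ is diagonal, then $D$ is scalar. For $\{i,j,l\}=\{1,2,3\}$,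
$$(\sigma D\sigma)_{ij}=\sigma_{ii}d_i\sigma_{ij}+\sigma_{ij}d_j\sigma_{jj}+\sigma_{il}d_l\sigma_{lj}=\tfrac29(2d_l-d_i-d_j). \tag{5}$$
If this vanishes for every $l$, then $3d_l=d_1+d_2+d_3$ for every $l$, so $d_1=d_2=d_3$.

**Step 3 (two boundary conditions).** This step extracts what smoothness at the ends forces. Suppose $\mathrm g(t)$ is diagonal for all $t\in[0,\delta]$ with $0<\delta<T$. On $[0,L]\times[0,\delta]$ write $\mathrm g(t)=\alpha^2dr^2+\sum f_i^2\theta_i^2$ along $c$. The lifted metric has coefficients smooth in $r\in\mathbb R/2L\mathbb Z$ and in $t$, so $\alpha$ and $f_i=\sqrt{h_{ii}}$ are smooth and positive up to the ends. Putting $r=0$ in (4), and putting $r=0$ after differentiating (4), we get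
$$h(0)=\sigma h(0)\sigma,\qquad\partial_rh(0)=-\sigma\,\partial_rh(0)\,\sigma .$$
Both $h(0)$ and $\partial_rh(0)$ are limits of diagonal matrices from $r>0$, hence diagonal. By Step 2, $h(0)$ is scalar. Also by Step 2, $\partial_rh(0)$ is scalar and equals its own negative, so it is zero. The same holds at $r=L$, because $h(L+x)=h(-(L-x))=\sigma h(L-x)\sigma$ by $2L$-periodicity and (4). Hence $u:=\log f_1-\log f_2$ satisfies
$$u=u_r=0\quad\text{at }r=0,L,\ \text{for all }t\in[0,\delta]. \tag{6}$$

**Step 4 (the equation for $u$).** This step shows that $u$ solves a linear parabolic equation with coefficients continuous up to the ends. Let $\partial_s=\alpha^{-1}\partial_r$, $E_i=e_i/f_i$, $\kappa_i=(f_i)_s/f_i$, at a fixed time. The unit normal of the orbits is $\partial_s$, the metric is $ds^2+\sum f_i^2\theta_i^2$, and $\mathcal L_{\partial_s}$ of it is $2\sum f_i(f_i)_s\theta_i^2$. So the shape operator $X\mapsto\nabla_X\partial_s$ is diagonal with eigenvalues $\kappa_i$. By the Gauss equation the plane $E_i,E_j$ has the intrinsic sectional curvature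 of the orbit minus $\kappa_i\kappa_j$. By the Riccati equation the plane $E_i,\partial_s$ has sectional curvature $-(\kappa_i)_s-\kappa_i^2$. Summing,
$$\operatorname{Ric}(E_i,E_i)=R_i-(\kappa_i)_s-\kappa_i^2-\kappa_i\sum_{j\ne i}\kappa_j=R_i-(\kappa_i)_s-\kappa_i(\kappa_1+\kappa_2+\kappa_3),$$
where $R_i$ is given by (2). From (2), $R_1-R_2=2\mu_3(\mu_2-\mu_1)=2\mu_3(\lambda_1-\lambda_2)$, so
$$R_1-R_2=2\mu_3\,\frac{f_1^2-f_2^2}{f_1f_2f_3}=\frac{4\mu_3}{f_3}\sinh u=:-C\,u,$$
with $C$ smooth on $[0,L]\times[0,\delta]$ because $\sinh u/u$ is a smooth function of $u$. The flow says $\partial_t(f_i^2)=-2f_i^2\operatorname{Ric}(E_i,E_i)$, that is, $\partial_t\log f_i=-\operatorname{Ric}(E_i,E_i)$. Subtract the equations for $i=1,2$ and use $\kappa_1-\kappa_2=u_s$: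
$$u_t=u_{ss}+(\log f_1f_2f_3)_su_s+Cu,\quad\text{i.e.}\quad u_t=Au_{rr}+Bu_r+Cu, \tag{7}$$
with $A=\alpha^{-2}$ and $B=\alpha^{-2}(\log f_1f_2f_3)_r-\alpha^{-3}\alpha_r$. The equation holds on $(0,L)$ and, by continuity, on $[0,L]\times[0,\delta]$. The coefficients are continuous and $A\ge A_0>0$.

**Step 5 ($u\ge0$).** This step uses the first boundary condition. Initially $u=\log(1+\varphi)\ge0$, and $u=0$ at $r=0,L$. Choose $\Lambda>\max C$ and put $z=e^{-\Lambda t}u$, so that $z_t=Az_{rr}+Bz_r+(C-\Lambda)z$. If $z$ had a negative minimum, it would be at some $(r,t)$ with $0<r<L$ and $t>0$. There $z_t\le0$, $z_r=0$, $z_{rr}\ge0$ and $(C-\Lambda)z>0$, which contradicts the equation. So $u\ge0$.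

**Step 6 (extension by zero).** This step uses the second boundary condition to glue on a region where the solution vanishes. At $r=0$ we have $u=u_r=0$ for all $t$, hence $u_t=0$ too. Then (7) gives $Au_{rr}=0$, so $u_{rr}(0,t)=0$. Let $\bar u$ be $u$ on $[0,L)$ and $0$ on $(-L,0)$. Since $u,u_r,u_{rr},u_t$ all vanish at $r=0$, $\bar u$ is of class $C^{2,1}$ on $(-L,L)\times(0,\delta]$. It is nonnegative, continuous down to $t=0$, and solves (7) with the coefficients extended evenly in $r$. Moreover $\bar u(-L/2,\delta)=0$. The strong maximum principle (Nirenberg; Protter–Weinberger, *Maximum Principles*, Ch. 3), applied to $e^{-\Lambda t}\bar u\ge0$, whose zero-order coefficient $C-\Lambda$ is negative, says that a solution which attains the value $0$ at time $\delta$ vanishes at all earlier times. So $\bar u\equiv0$ on $(-L,L)\times(0,\delta]$. By continuity $u(\cdot,0)\equiv0$, which contradicts $u(\cdot,0)=\log(1+\varphi)\not\equiv0$. This proves Theorem 1. $\blacksquare$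

## 4. Reflections at exceptional orbits and the classification

The example suggests the general rule: at an exceptional orbit, the metric beyond the orbit is the reflected one, and it must be diagonal too. To state this we need coordinates. If no diagonal metric exists, the conjecture is vacuous, so from now on we assume that at least one exists.

**Coordinates on the principal part.** For $0<r<L$ the isotropy group at $c(r)$ is $\mathsf H$. The isotropy group of a point on a non-principal orbit properly contains a conjugate of $\mathsf H$, and by counting dimension and components it is not itself $\mathsf H$. So $c(r)$ lies on a principal orbit. By transversality the composition of $c|_{(0,L)}$ with $M\to M/\mathsf G$ is a local diffeomorphism into the open interval of principal orbits, hence injective. Since $c$ meets every orbit, $c(0)$ and $c(L)$ lie on the two end orbits, and every principal orbit is met exactly once. Let $M_0$ be the union of the principal orbits. The map $(0,L)\times\mathsf G/\mathsf H\to M_0$, $(r,a\mathsf H)\mapsto a\,c(r)$,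 is a bijective equivariant local diffeomorphism, hence an equivariant diffeomorphism. In these coordinates $\partial_r$ is a $\mathsf G$-invariant field, equal to $c'(r)$ at $c(r)$.

Let $\mathcal S=\big(S^2(\mathbb R\oplus\mathfrak n)^*\big)^{\mathsf H}$, where $\mathsf H$ acts trivially on $\mathbb R$ and by $\mathrm{Ad}$ on $\mathfrak n$. For a $\mathsf G$-invariant symmetric 2-tensor $h$ let $\hat h(r)$ be the pull-back of $h_{c(r)}$ under $(x,X)\mapsto xc'(r)+X^*_{c(r)}$. It lies in $\mathcal S$, because $\mathsf H$ fixes $c$ pointwise and hence fixes $c'(r)$. In this way invariant symmetric 2-tensors on $M_0$ correspond to smooth maps $\hat h:(0,L)\to\mathcal S$. Let $\mathcal D\subset\mathcal S$ be the forms diagonal in $\{1\}\cup\mathcal B$. Then $h$ is diagonal iff $\hat h(r)\in\mathcal D$ for all $r$.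

**Normal geodesics.** Let $\mathrm g$ be a diagonal metric on $M$. By invariance $\partial_r$ is orthogonal to the orbits on $M_0$. For $X\in\mathfrak g$ the field $X^*$ is Killing and commutes with $\partial_r$, so
$$\mathrm g(\nabla_{\partial_r}\partial_r,X^*)=\partial_r\,\mathrm g(\partial_r,X^*)-\mathrm g(\partial_r,\nabla_{\partial_r}X^*)=0-0. \tag{8}$$
Hence $\nabla_{\partial_r}\partial_r$ is parallel to $\partial_r$, and $c$ is, up to parametrization, a unit-speed geodesic $\gamma:(0,\ell)\to M_0$ normal to the orbits, where $\ell<\infty$ because $c$ is smooth on $[0,L]$. It extends to a complete geodesic $\gamma:\mathbb R\to M$ with $\gamma(0)=c(0)$ and $\gamma(\ell)=c(L)$. It is normal to all orbits since $\mathrm g(\gamma',X^*)$ is constant along $\gamma$. The group $\mathsf H$ fixes $\gamma$ on $(0,\ell)$, hence everywhere.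

Suppose the end $0$ is exceptional, with isotropy $\mathsf K_0$ at $c(0)$. For small $s>0$, an element fixing $\gamma(s)$ fixes the point $\gamma(0)$ of the end orbit nearest to it and then fixes $\gamma'(0)$; the converse is clear. So $\mathsf H$ is the subgroup of $\mathsf K_0$ fixing $\gamma'(0)$, i.e. the kernel of the sign action of $\mathsf K_0$ on the normal line. Thus $\mathsf H$ has index $2$ in $\mathsf K_0$ and is normal. For $k_0\in\mathsf K_0\setminus\mathsf H$, $\mathrm{Ad}_{k_0}$ preserves $\mathfrak h$ and, being $Q$-orthogonal, preserves $\mathfrak n$. Since $k_0$ reverses $\gamma'(0)$,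
$$k_0\gamma(s)=\gamma(-s),\qquad\text{and likewise}\quad k_L\gamma(s)=\gamma(2\ell-s) \tag{9}$$
if the end $L$ is exceptional with isotropy $\mathsf K_L$ at $c(L)$ and $k_L\in\mathsf K_L\setminus\mathsf H$.

**Definition (reflections and the space $\mathcal E$).** For an exceptional end $j\in\{0,L\}$ let
$$(\sigma_jS)(x+X,y+Y)=S(-x+\mathrm{Ad}_{k_j}^{-1}X,\,-y+\mathrm{Ad}_{k_j}^{-1}Y),\qquad S\in\mathcal S .$$
Let $\mathcal W$ be the group generated by the $\sigma_j$ over the exceptional ends (trivial if there are none), and
$$\mathcal E:=\bigcap_{w\in\mathcal W}w\mathcal D\subset\mathcal D .$$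

Since $k_j$ normalizes $\mathsf H$, $\sigma_j$ maps $\mathcal S$ to itself. Another choice of $k_j$ differs by an element of $\mathsf H$, which acts trivially on $\mathcal S$, so $\sigma_j$ does not depend on the choice. Since $k_j^2\in\mathsf H$, $\sigma_j^2=1$ on $\mathcal S$. For $w=\sigma_{j_1}\cdots\sigma_{j_n}$ put $k_w=k_{j_1}\cdots k_{j_n}$; then $w$ acts through $(-1)^n\oplus\mathrm{Ad}_{k_w}$.

**Lemma 1.** $\mathcal B$ has a partition with $\mathrm{Ad}_{\mathsf H}$-invariant spans $\mathfrak n_1,\dots,\mathfrak n_m$ such that $\mathcal D=\mathrm{span}\{\epsilon_0,Q|_{\mathfrak n_1},\dots,Q|_{\mathfrak n_m}\}$, where $\epsilon_0(x+X,y+Y)=xy$. Likewise $\mathcal E=\mathrm{span}\{\epsilon_0,Q_b:=Q|_{\mathfrak m_b}\}$ for a coarser partition with spans $\mathfrak m_b$. Moreover $\sigma_j\mathcal D=\mathcal D$ iff $\mathrm{Ad}_{k_j}$ permutes the $\mathfrak n_a$.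

*Proof.* The point is that the forms in question are algebras of operators. Write a form on $\mathfrak n$ as $Q(A\cdot,\cdot)$. The $\mathfrak n$-part $\mathcal D_{\mathfrak n}$ of $\mathcal D$ becomes the set of operators $A$ that are diagonal in $\mathcal B$ and commute with $\mathrm{Ad}_{\mathsf H}$. This is a unital subalgebra of the algebra of functions on the finite set $\mathcal B$, and such a subalgebra is spanned by the indicators of the blocks of a partition. The indicators are the projections onto the block spans $\mathfrak n_a$. They commute with $\mathrm{Ad}_{\mathsf H}$, so the $\mathfrak n_a$ are invariant.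

On operators on $\mathfrak n$, $\sigma_j$ acts by $A\mapsto\mathrm{Ad}_{k_j}A\,\mathrm{Ad}_{k_j}^{-1}$. So each $w\mathcal D_{\mathfrak n}$ is a unital algebra, and the intersection $\mathcal E_{\mathfrak n}=\bigcap_ww\mathcal D_{\mathfrak n}$ is a unital subalgebra of $\mathcal D_{\mathfrak n}$ (take $w=1$); it comes from a coarser partition. Forms in $\mathcal D$ have no mixed terms, and $\epsilon_0$ is fixed by $\mathcal W$. So $w\mathcal D=\mathbb R\epsilon_0\oplus w\mathcal D_{\mathfrak n}$ and $\mathcal E=\mathbb R\epsilon_0\oplus\mathcal E_{\mathfrak n}$. Finally, conjugation by $\mathrm{Ad}_{k_j}$ preserves $\mathcal D_{\mathfrak n}$ iff it permutes its minimal idempotents, the projections onto the $\mathfrak n_a$, i.e. iff $\mathrm{Ad}_{k_j}$ permutes the $\mathfrak n_a$. $\square$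

**Theorem 2.** Let $\mathcal B$ be stably Ricci-diagonal and $\mathrm g_0$ diagonal.

1. If $\hat{\mathrm g}_0(r)\in\mathcal E$ for all $r\in(0,L)$, then $\mathrm g(t)$ is diagonal (indeed $\mathcal E$-valued) for all $t\in[0,T)$.
2. Otherwise there is $\delta>0$ such that for every $t\in(0,\delta)$ the metric $\mathrm g(t)$ is not diagonal.
3. Hence the conclusion of the conjecture holds for all diagonal $\mathrm g_0$ iff $\mathcal E=\mathcal D$, i.e. iff for each exceptional end, $\mathrm{Ad}_{k_j}$ permutes the blocks $\mathfrak n_a$ of Lemma 1. In particular it holds if there are no exceptional orbits, e.g. if $\mathsf G$ is connected and $M$ is simply connected.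

Let us compute $\mathcal E$ for $M_k$ with various $k$. Here $\mathsf H=1$, the blocks are the three lines $\mathbb Re_i$, both ends carry the same $\sigma=\mathrm{Ad}_k$, and $\mathcal E_{\mathfrak n}$ consists of the diagonal $D$ with $\sigma D\sigma$ diagonal. For the axis $v=\frac1{\sqrt3}(1,1,1)$, (5) says $\mathcal E_{\mathfrak n}$ is the scalars. For the axis $(\cos\beta,\sin\beta,0)$,
$$\sigma=\begin{pmatrix}\cos2\beta&\sin2\beta&0\\ \sin2\beta&-\cos2\beta&0\\0&0&-1\end{pmatrix},\qquad(\sigma D\sigma)_{12}=\cos2\beta\,\sin2\beta\,(d_1-d_2),$$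
and the other off-diagonal entries vanish. If $\sin4\beta\ne0$, $\mathcal E_{\mathfrak n}$ is given by $d_1=d_2$, with blocks $\{1,2\},\{3\}$. If $\beta=\pi/4$, $\mathrm{Ad}_k$ swaps the lines $\mathbb Re_1$ and $\mathbb Re_2$, so it permutes the blocks and $\mathcal E=\mathcal D$, although a diagonal metric reappears beyond the orbit with $f_1$ and $f_2$ exchanged.

**What a naive projection argument needs.** To prove part 1, one would like to project the evolving metric onto diagonal forms, and show by an energy estimate that the remainder, zero at first, stays zero. Projecting onto $\mathcal D$ fails at exceptional orbits, because the projected tensor can be discontinuous. On $M_k$ with axis $v$, take $h$ constant in $r$ with $h=I+ww^T$, $w=(1,-1,0)$. Since $w\perp v$, $\sigma w=-w$ and $\sigma h\sigma=h$, so (4) holds. The diagonal part is $D=\mathrm{diag}(2,2,1)$, and by (4) the corresponding tensor on the cover is $D$ for $r>0$ and $\sigma D\sigma$ for $r<0$, which is not even diagonal. Projecting onto $\mathcal E$ cures this, as Lemma 2 below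 shows. A second difficulty then remains: at singular orbits it is not evident that the projection of a smooth tensor is smooth. Section 7 overcomes this by making the projection commute with an elliptic operator.

## 5. The projection onto $\mathcal E$ and its smoothness across exceptional orbits

Define $\pi:\mathcal S\to\mathcal E$ by
$$\pi S=S(1,1)\,\epsilon_0+\sum_b\frac{\mathrm{tr}_Q(S|_{\mathfrak m_b})}{\dim\mathfrak m_b}\,Q_b .\tag{10}$$

**Step 1 (orthogonality for many inner products).** This makes $\pi$ pointwise symmetric for every $\mathcal E$-valued background metric. Let $P=p_0\epsilon_0+\sum p_bQ_b\in\mathcal E$ be positive definite and $\langle S,S'\rangle_P=\mathrm{tr}(P^{-1}SP^{-1}S')$. Here $P^{-1}$ is $p_0^{-1}$ on $\mathbb R$ and $p_b^{-1}$ on $\mathfrak m_b$. So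
$$\langle S,Q_b\rangle_P=p_b^{-2}\,\mathrm{tr}_Q(S|_{\mathfrak m_b}),\qquad\langle S,\epsilon_0\rangle_P=p_0^{-2}S(1,1).$$
In particular $\epsilon_0$ and the $Q_b$ are mutually orthogonal, with $|Q_b|_P^2=p_b^{-2}\dim\mathfrak m_b$ and $|\epsilon_0|^2_P=p_0^{-2}$. Dividing, the factors $p_b$ and $p_0$ cancel, and the $\langle\cdot,\cdot\rangle_P$-orthogonal projection onto $\mathcal E$ is $\pi$, for every such $P$.

**Step 2 (commutation).** This prepares the gluing across exceptional orbits. For $P=\epsilon_0+Q$ the group $\mathcal W$ acts orthogonally on $\mathcal S$, and it preserves $\mathcal E$ because $v\mathcal E=\bigcap_wvw\mathcal D=\mathcal E$ for $v\in\mathcal W$. So it preserves the orthogonal complement of $\mathcal E$, and $\pi$ commutes with $\mathcal W$. From (10), $\pi$ also commutes with rescaling the factor $\mathbb R$.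

Applying $\pi$ pointwise along $c$ and extending by $\mathsf G$ defines $\pi h$ on $M_0$ for invariant $h$. Let $M_*$ be $M$ minus the singular orbits.

**Lemma 2.** If $h$ is a smooth $\mathsf G$-invariant symmetric 2-tensor on $M_*$, then $\pi h$ extends smoothly to $M_*$.

*Proof.* On $M_0$ this is clear. Consider an exceptional orbit at $r=0$ (the end $L$ is the same, with $\ell-s$ in place of $s$), and take $\gamma$ from some diagonal metric. By (9), $(-\varepsilon,\varepsilon)\times\mathsf G/\mathsf H\to M$, $(s,a\mathsf H)\mapsto a\gamma(s)$, is a smooth double cover of a tube around the orbit with deck transformation $(s,a\mathsf H)\mapsto(-s,ak_0^{-1}\mathsf H)$: indeed $ak_0^{-1}\gamma(-s)=a\gamma(s)$. An invariant tensor $h$ on the tube gives a smooth $\tilde h:(-\varepsilon,\varepsilon)\to\mathcal S$, the components in the frame $\gamma'(s),X^*$. Now $k_{0*}\gamma'(s)=-\gamma'(-s)$ and $k_{0*}X^*_{\gamma(s)}=(\mathrm{Ad}_{k_0}X)^*_{\gamma(-s)}$, so at $\gamma(-s)$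
$$x\gamma'(-s)+X^*=k_{0*}\big(-x\gamma'(s)+(\mathrm{Ad}_{k_0}^{-1}X)^*\big).$$
Hence invariance under the deck transformation reads
$$\tilde h(-s)=\sigma_0\tilde h(s), \tag{11}$$
and conversely any smooth $\tilde h$ with (11) comes from a smooth invariant tensor on the tube.

For $s>0$, $\pi h$ corresponds to $\pi\tilde h(s)$: the frames $c'$ and $\gamma'$ differ by rescaling $\mathbb R$, with which $\pi$ commutes. For $s<0$, by (11) applied to the tensor $\pi h$, it corresponds to $\sigma_0\pi\tilde h(-s)=\pi\sigma_0\tilde h(-s)=\pi\tilde h(s)$. So $\pi h$ corresponds to $\pi\circ\tilde h$, which is smooth across $s=0$. $\square$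

## 6. Ricci tensor and DeTurck field of $\mathcal E$-metrics

Call $h$ $\mathcal E$-valued if $\hat h(r)\in\mathcal E$ for all $r\in(0,L)$. An $\mathcal E$-metric is an $\mathcal E$-valued $\mathsf G$-invariant metric on $M$; it is diagonal. The Ricci flow is not strictly parabolic, so we will use the DeTurck modification. For metrics $\mathrm g,\bar{\mathrm g}$ let
$$W(\mathrm g,\bar{\mathrm g})=\mathrm{tr}_{\mathrm g}(\nabla^{\mathrm g}-\nabla^{\bar{\mathrm g}}),\qquad F(\mathrm g)=F_{\bar{\mathrm g}}(\mathrm g)=-2\operatorname{Ric}(\mathrm g)+\mathcal L_{W(\mathrm g,\bar{\mathrm g})}\mathrm g .$$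

**Lemma 3.** If $\mathrm g,\bar{\mathrm g}$ are $\mathcal E$-metrics, then $W(\mathrm g,\bar{\mathrm g})=w(r)\partial_r$ on $M_0$, and $\operatorname{Ric}(\mathrm g)$ and $F_{\bar{\mathrm g}}(\mathrm g)$ are $\mathcal E$-valued.

*Proof.* **Step 1 (Ricci curvature of diagonal metrics given only on $M_0$).** This frees the hypothesis on $\mathcal B$ from the ends. Let $\mathrm g'$ be an invariant diagonal metric on $M_0$ and $0<r_0<L$. Take a diagonal metric $\mathrm g''$ on $M$ and a cutoff $\chi(r)\in C_c^\infty(0,L)$ with $0\le\chi\le1$ and $\chi=1$ near $r_0$. Then $\chi\mathrm g'+(1-\chi)\mathrm g''$ is a diagonal metric on $M$ equal to $\mathrm g'$ near the orbit of $c(r_0)$. Stable Ricci-diagonality gives that $\operatorname{Ric}(\mathrm g')$ is diagonal at $c(r_0)$.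

**Step 2 (the Ricci tensor is $\mathcal E$-valued).** Here we move the metric by right multiplication. Let $w\in\mathcal W$ and $k_w\in N(\mathsf H)$ as above. The map $\psi(r,a\mathsf H)=(r,ak_w^{-1}\mathsf H)$ is an equivariant diffeomorphism of $M_0$. It sends $c(r)$ to $k_w^{-1}c(r)$, action fields to action fields, and $\partial_r$ to $\partial_r$. Moving back to $c(r)$ by $k_w$, we get for invariant $h$
$$\widehat{\psi^*h}(r)(x+X,y+Y)=\hat h(r)(x+\mathrm{Ad}_{k_w}X,\,y+\mathrm{Ad}_{k_w}Y).$$
On forms without mixed $\mathbb R$–$\mathfrak n$ terms this is $w^{-1}\hat h$. Since $\hat{\mathrm g}\in\mathcal E\subset w\mathcal D$, $\psi^*\mathrm g$ is a diagonal metric on $M_0$. By Step 1, $\psi^*\operatorname{Ric}(\mathrm g)=\operatorname{Ric}(\psi^*\mathrm g)$ is $\mathcal D$-valued. By Step 1 also $\operatorname{Ric}(\mathrm g)$ is diagonal, so it has no mixed terms, and $w^{-1}\widehat{\operatorname{Ric}(\mathrm g)}\in\mathcal D$. This holds for every $w\in\mathcal W$, so $\widehat{\operatorname{Ric}(\mathrm g)}\in\mathcal E$.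

**Step 3 (direction of $W$).** We show that every term of the trace defining $W$ is parallel to $\partial_r$. By (8), $\nabla_{\partial_r}\partial_r\parallel\partial_r$ for both metrics. Next, at $c(r)$ put $p_i=\mathrm g(e_i^*,e_i^*)$. Then
$$\mathrm g(Z^*,e_i^*)=p_i\,Q(Z,e_i)\quad\text{for all }Z\in\mathfrak g:$$
for $Z=e_j$ this is diagonality, and for $Z\in\mathfrak h$ both sides vanish. Let $X=e_i$ and $Y\in\mathfrak g$. The Killing equation for $X^*$, then the fact that $Y^*$ is Killing, then (3) give at $c(r)$
$$\mathrm g(\nabla_{X^*}X^*,Y^*)=-\mathrm g(\nabla_{Y^*}X^*,X^*)=-\tfrac12Y^*\mathrm g(X^*,X^*)=-\mathrm g([Y^*,X^*],X^*)=\mathrm g([Y,X]^*,X^*)=p_i\,Q([Y,X],X).$$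
This is $0$ because $\mathrm{ad}_X$ is $Q$-skew. So $\nabla_{e_i^*}e_i^*\parallel\partial_r$ at $c(r)$, and likewise for $\bar{\mathrm g}$. Tracing the tensor $\nabla^{\mathrm g}-\nabla^{\bar{\mathrm g}}$ over the $\mathrm g$-orthogonal basis $c',e_i^*$ shows that $W$ is parallel to $\partial_r$ at $c(r)$, and $\mathsf G$-invariance gives $W=w(r)\partial_r$ on $M_0$.

**Step 4 (the Lie derivative).** This completes the claim on $F$. If $\hat{\mathrm g}=p_0\epsilon_0+\sum p_bQ_b$, then $\mathrm g$ is $p_0\,dr^2$ plus a family of orbit metrics, and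
$$\widehat{\mathcal L_{w\partial_r}\mathrm g}=(wp_0'+2p_0w')\,\epsilon_0+\sum_bwp_b'\,Q_b\in\mathcal E. \qquad\square$$

## 7. Elliptic regularity at singular orbits

Fix an $\mathcal E$-metric $\bar{\mathrm g}$; norms, integrals and $\bar\nabla$ refer to it. Let $L^2_{\mathsf G},H^m_{\mathsf G},C^\infty_{\mathsf G}$ denote $\mathsf G$-invariant symmetric 2-tensors on $M$ of the given class. By Step 1 of Section 5 with $P=\hat{\bar{\mathrm g}}(r)$, $\pi$ is pointwise symmetric on $M_0$ with $|\pi h|\le|h|$. Since $M_0$ has full measure, $\pi$ is an orthogonal projection on $L^2_{\mathsf G}$.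

**Proposition 1.** $\pi$ maps $C^\infty_{\mathsf G}$ to itself, and $\|\pi h\|_{H^{2m}}\le C_m\|h\|_{H^{2m}}$ for all $m\ge0$.

*Proof.* **Step 1 (the operator).** We need an elliptic self-adjoint operator compatible with $\mathcal E$, and we take the linearization of $F_{\bar{\mathrm g}}$ at $\bar{\mathrm g}$. At $\mathrm g=\bar{\mathrm g}$,
$$-2\,D\mathrm{Ric}(h)=\Delta_Lh+\bar\nabla^2\mathrm{tr}\,h-\mathcal L_{(\mathrm{div}\,h)^\sharp}\bar{\mathrm g},\qquad D_{\mathrm g}W(h)=(\mathrm{div}\,h)^\sharp-\tfrac12\bar\nabla\mathrm{tr}\,h .$$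
Since $W=0$ there, the linearization of $\mathcal L_W\mathrm g$ is $\mathcal L_{(\mathrm{div}\,h)^\sharp}\bar{\mathrm g}-\bar\nabla^2\mathrm{tr}\,h$. Adding, the linearization of $F_{\bar{\mathrm g}}$ is the Lichnerowicz Laplacian $\Delta_L=\bar\Delta+\mathcal R$ with $\mathcal R$ a symmetric bundle endomorphism. It is formally self-adjoint. Choose $\Lambda$ so large that
$$q(h,k)=\int\langle\bar\nabla h,\bar\nabla k\rangle-\langle\mathcal Rh,k\rangle+\Lambda\langle h,k\rangle$$
satisfies $q(h,h)\ge\frac12\|h\|_{H^1}^2$. For smooth $h$, $q(h,k)=\int\langle(\Lambda-\Delta_L)h,k\rangle$.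

**Step 2 (commutation away from singular orbits).** Let $\mathcal C\subset C^\infty_{\mathsf G}$ be the tensors with compact support in $M_*$. By Lemma 2, $\pi\mathcal C\subset\mathcal C$. We show $\pi\Delta_L=\Delta_L\pi$ on $\mathcal C$. If $h\in\pi\mathcal C$, then $\bar{\mathrm g}+sh$ is an $\mathcal E$-metric for small $|s|$, so $F(\bar{\mathrm g}+sh)$ is $\mathcal E$-valued by Lemma 3. Differentiating at $s=0$, $\Delta_Lh$ is $\mathcal E$-valued. For $h,k\in\mathcal C$ it follows that
$$\int\langle\pi\Delta_L(1-\pi)h,k\rangle=\int\langle\Delta_L(1-\pi)h,\pi k\rangle=\int\langle(1-\pi)h,\Delta_L\pi k\rangle=0.$$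
Taking $k=\pi\Delta_L(1-\pi)h\in\mathcal C$ we get $\pi\Delta_L(1-\pi)h=0$. So $\pi\Delta_Lh=\pi\Delta_L\pi h=\Delta_L\pi h$.

**Step 3 ($\mathcal C$ is dense in $H^1_{\mathsf G}$).** This is what lets us ignore singular orbits in $H^1$; it uses codimension at least $2$. Averaging over $\mathsf G$ shows that $C^\infty_{\mathsf G}$ is dense in $H^1_{\mathsf G}$. Let $d$ be the distance to a singular orbit of codimension $\kappa\ge2$, and
$$\eta_\varepsilon=\chi\!\left(\frac{\log(d/\varepsilon^2)}{\log(1/\varepsilon)}\right),\qquad\chi\text{ smooth},\ 0\le\chi\le1,\ \chi=0\text{ on }(-\infty,\tfrac14],\ \chi=1\text{ on }[\tfrac34,\infty).$$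
Then $\eta_\varepsilon=0$ for $d\le\varepsilon^{7/4}$ and $\eta_\varepsilon=1$ for $d\ge\varepsilon^{5/4}$. So for small $\varepsilon$ it is smooth, it is $\mathsf G$-invariant, and $|d\eta_\varepsilon|\le C/(d\log(1/\varepsilon))$ is supported in $\varepsilon^2\le d\le\varepsilon$. Since the level sets of $d$ at distance $x$ have volume at most $Cx^{\kappa-1}$,
$$\int|d\eta_\varepsilon|^2\le C\int_{\varepsilon^2}^{\varepsilon}\frac{x^{\kappa-1}}{x^2\log^2(1/\varepsilon)}\,dx\le\frac{C}{\log(1/\varepsilon)}\to0 .$$
For $h\in C^\infty_{\mathsf G}$, $\bar\nabla(\eta_\varepsilon h)=d\eta_\varepsilon\otimes h+\eta_\varepsilon\bar\nabla h$, and $h$ is bounded, so $\eta_\varepsilon h\to h$ in $H^1$. Do this at each singular orbit.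

**Step 4 ($\pi$ on $H^1_{\mathsf G}$).** We extend boundedness and symmetry from $\mathcal C$ to $H^1_{\mathsf G}$. For $h\in\mathcal C$, Step 2 gives
$$q(\pi h,(1-\pi)h)=\int\langle\pi(\Lambda-\Delta_L)h,(1-\pi)h\rangle=0,$$
so $q(h,h)=q(\pi h,\pi h)+q((1-\pi)h,(1-\pi)h)\ge q(\pi h,\pi h)$. Hence $\|\pi h\|_{H^1}\le C\|h\|_{H^1}$. For $h,k\in\mathcal C$, Step 2 also gives
$$q(\pi h,k)=\int\langle\pi(\Lambda-\Delta_L)h,k\rangle=\int\langle(\Lambda-\Delta_L)h,\pi k\rangle=q(h,\pi k).$$
If $h_n\in\mathcal C$ and $h_n\to h$ in $H^1$, then $\pi h_n$ is Cauchy in $H^1$ and converges to $\pi h$ in $L^2$. So $\pi$ maps $H^1_{\mathsf G}$ boundedly to itself, and $q(\pi h,k)=q(h,\pi k)$ on $H^1_{\mathsf G}$.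

**Step 5 (regularity).** We now gain two derivatives at a time. Let $h\in C^\infty_{\mathsf G}$ and $f=(\Lambda-\Delta_L)h\in C^\infty_{\mathsf G}$. For $k\in H^1_{\mathsf G}$,
$$q(\pi h,k)=q(h,\pi k)=\int\langle f,\pi k\rangle=\int\langle\pi f,k\rangle.$$
Since $q,\pi h,\pi f$ are $\mathsf G$-invariant, averaging $k$ over $\mathsf G$ gives this for all $k\in H^1$. So $\pi h$ is a weak solution of $(\Lambda-\Delta_L)\pi h=\pi f$ on all of $M$, and elliptic regularity gives, whenever $\pi f\in H^{2m}$,
$$\|\pi h\|_{H^{2m+2}}\le C\big(\|\pi f\|_{H^{2m}}+\|\pi h\|_{L^2}\big).$$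
The claimed bound holds for $m=0$. If it holds for $m$ and all elements of $C^\infty_{\mathsf G}$, apply it to $f$: $\|\pi f\|_{H^{2m}}\le C_m\|f\|_{H^{2m}}\le C\|h\|_{H^{2m+2}}$, and the bound for $m+1$ follows. So $\pi h\in H^{2m}$ for all $m$, and $\pi h$ is smooth by Sobolev embedding. $\square$

## 8. The energy estimate: proof of Theorem 2(1)

**Proposition 2.** If $\mathrm g_0$ is an $\mathcal E$-metric, there is $\tau'>0$ such that $\mathrm g(t)$ is an $\mathcal E$-metric for $t\in[0,\tau']$.

*Proof.* **Step 1 (Ricci–DeTurck flow).** We pass to a strictly parabolic equation. Take $\bar{\mathrm g}=\mathrm g_0$ and let $\tilde{\mathrm g}(t)$, $t\in[0,\tau]$, be the smooth solution of $\partial_t\tilde{\mathrm g}=F_{\bar{\mathrm g}}(\tilde{\mathrm g})$, $\tilde{\mathrm g}(0)=\mathrm g_0$. It is $\mathsf G$-invariant by uniqueness. Then $\mathrm g(t)=\Phi_t^*\tilde{\mathrm g}(t)$, where $\partial_t\Phi_t=-W(\tilde{\mathrm g}(t),\bar{\mathrm g})\circ\Phi_t$, $\Phi_0=\mathrm{id}$ (DeTurck; Hamilton; see Chow–Knopf, *The Ricci Flow: An Introduction*,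 Ch. 3).

**Step 2 (splitting).** We separate the part we want from the part we want to vanish. Put $D(t)=\pi\tilde{\mathrm g}(t)$ and $N(t)=\tilde{\mathrm g}(t)-D(t)$. By Proposition 1, $\pi$ is continuous and linear on $C^\infty_{\mathsf G}$, so $D$ and $N$ are smooth curves in $C^\infty_{\mathsf G}$, and $\partial_tN=(1-\pi)F(\tilde{\mathrm g})$. On $M_0$, $|D(t)-\mathrm g_0|=|\pi(\tilde{\mathrm g}(t)-\mathrm g_0)|\le|\tilde{\mathrm g}(t)-\mathrm g_0|$, and by continuity the bound holds on $M$. So there is $\tau'\in(0,\tau]$ such that for $t\le\tau'$ the tensor $D(t)$ is uniformly positive definite, and thus an $\mathcal E$-metric. By Lemma 3, $F(D)$ is $\mathcal E$-valued, that is, $(1-\pi)F(D)=0$. Hence $\partial_tN=(1-\pi)\big(F(\tilde{\mathrm g})-F(D)\big)$.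

**Step 3 (difference of the nonlinear terms).** We express it through $N$. We have $F(\mathrm g)=\mathrm g^{ab}\bar\nabla_a\bar\nabla_b\mathrm g+\mathcal B_0(\mathrm g,\bar\nabla\mathrm g)$ with $\mathcal B_0$ a smooth fibre-preserving map (Shi, J. Differential Geom. 30 (1989), Lemma 2.1). So
$$F(\tilde{\mathrm g})-F(D)=\tilde{\mathrm g}^{ab}\bar\nabla_a\bar\nabla_bN+Z,\qquad Z=(\tilde{\mathrm g}^{ab}-D^{ab})\bar\nabla_a\bar\nabla_bD+\mathcal B_0(\tilde{\mathrm g},\bar\nabla\tilde{\mathrm g})-\mathcal B_0(D,\bar\nabla D).$$
On $M\times[0,\tau']$ the metrics $\tilde{\mathrm g},D$ are uniformly positive and bounded with two derivatives. The mean value theorem along the segment from $D$ to $\tilde{\mathrm g}$ (metrics form a convex set) gives $|Z|\le C(|N|+|\bar\nabla N|)$.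

**Step 4 (Gronwall).** We use that $\pi$ is pointwise symmetric to drop the factor $1-\pi$. Since $(1-\pi)N=N$,
$$\tfrac12\tfrac{d}{dt}\int|N|^2=\int\langle N,(1-\pi)(F(\tilde{\mathrm g})-F(D))\rangle=\int\langle N,F(\tilde{\mathrm g})-F(D)\rangle .$$
As $N$ is smooth on $M$ we may integrate by parts:
$$\int\langle N,\tilde{\mathrm g}^{ab}\bar\nabla_a\bar\nabla_bN\rangle=-\int\tilde{\mathrm g}^{ab}\langle\bar\nabla_aN,\bar\nabla_bN\rangle-\int(\bar\nabla_a\tilde{\mathrm g}^{ab})\langle N,\bar\nabla_bN\rangle .$$
So for some $\epsilon>0$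
$$\tfrac12\tfrac{d}{dt}\int|N|^2\le-\epsilon\int|\bar\nabla N|^2+C\int|N|\big(|N|+|\bar\nabla N|\big)\le C'\int|N|^2 .$$
As $N(0)=0$, Gronwall gives $N\equiv0$. So $\tilde{\mathrm g}(t)$ is an $\mathcal E$-metric for $t\le\tau'$.

**Step 5 (back to Ricci flow).** We check that $\Phi_t$ respects $\mathcal E$. By Lemma 3, $W=w(r,t)\partial_r$ on $M_0$. Since $W$ is $\mathsf G$-invariant, $\Phi_t$ is an equivariant diffeomorphism. So it preserves isotropy groups, and it preserves $M_0$. Hence $\Phi_t(r,a\mathsf H)=(\zeta_t(r),a\mathsf H)$ on $M_0\cong(0,L)\times\mathsf G/\mathsf H$. If $\hat{\tilde{\mathrm g}}(t)=p_0\epsilon_0+\sum p_bQ_b$, then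
$$\hat{\mathrm g}(t)=p_0(\zeta_t)(\zeta_t')^2\,\epsilon_0+\sum_bp_b(\zeta_t)\,Q_b\in\mathcal E. \qquad\square$$

**Proof of Theorem 2(1).** Consider the set of $t\in[0,T)$ such that $\mathrm g(s)$ is an $\mathcal E$-metric for all $s\le t$. It contains $0$, and it is closed because $\mathcal E$ is closed. By Proposition 2 with initial metric $\mathrm g(t)$, together with uniqueness of the flow, it is open in $[0,T)$. So it is $[0,T)$. $\blacksquare$

## 9. Analytic continuation along the normal geodesic: proof of Theorem 2(2) and (3)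

For $t>0$ the metric is real-analytic. So if it is diagonal along $c$, it is diagonal along the whole geodesic $\gamma$, including its continuation beyond the exceptional orbits, where it is the reflected metric.

**Proposition 3.** If $\mathrm g(t_1)$ is diagonal for some $t_1>0$, then $\mathrm g(t_1)$ is an $\mathcal E$-metric.

*Proof.* **Step 1 (analyticity along $\gamma$).** We show that the metric components along $\gamma$ are analytic functions on $\mathbb R$. By Bando (*Real analyticity of solutions of Hamilton's equation*, Math. Z. 195 (1987)), $\mathrm g=\mathrm g(t_1)$ is real-analytic in geodesic normal coordinates. Let $\gamma:\mathbb R\to M$ be its complete normal geodesic with $\gamma((0,\ell))=c((0,L))$ (Section 4). In normal coordinates about any $\gamma(s_0)$ the geodesic $\gamma$ is a straight line. A parallel frame solves a linear ODE with analytic coefficients, so the frame and the curvature components in it are real-analytic in $s$. Killing fields restrict to Jacobi fields along $\gamma$, which solve a linear ODE with these analytic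 coefficients. So
$$\tilde h(s)(X,Y):=\mathrm g(X^*,Y^*)_{\gamma(s)},\qquad X,Y\in\mathfrak n,$$
is real-analytic on $\mathbb R$.

**Step 2 (diagonal everywhere).** We continue the vanishing of the off-diagonal terms. Since $\mathsf H$ fixes $\gamma$ pointwise, $\tilde h(s)$ is $\mathrm{Ad}_{\mathsf H}$-invariant. For $i\ne j$, $\tilde h(e_i,e_j)$ vanishes on $(0,\ell)$, hence on $\mathbb R$. So $\tilde h(s)\in\mathcal D_{\mathfrak n}$ for all $s\in\mathbb R$.

**Step 3 (reflections).** We return to $(0,\ell)$ with new information. Let $\beta_0s=-s$ and $\beta_Ls=2\ell-s$. For an exceptional end $j$, (9) gives $k_j\gamma(s)=\gamma(\beta_js)$, and (3) gives $\tilde h(\beta_js)=\sigma_j\tilde h(s)$ for all $s$. For $w=\sigma_{j_1}\cdots\sigma_{j_n}\in\mathcal W$ and any $s$, put $s'=(\beta_{j_1}\cdots\beta_{j_n})^{-1}s$. Then $\tilde h(s)=w\tilde h(s')\in w\mathcal D_{\mathfrak n}$. So $\tilde h(s)\in\mathcal E_{\mathfrak n}$ for all $s$. As $\mathrm g$ has no mixed terms along $c$, $\hat{\mathrm g}\in\mathbb R\epsilon_0\oplus\mathcal E_{\mathfrak n}=\mathcal E$.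 $\square$

**Proof of Theorem 2(2).** Suppose $\hat{\mathrm g}_0$ is not $\mathcal E$-valued and no $\delta$ as claimed exists. Then there are $t_i\downarrow0$ with $\mathrm g(t_i)$ diagonal. By Proposition 3 these are $\mathcal E$-metrics. Letting $i\to\infty$, $\hat{\mathrm g}_0(r)\in\mathcal E$ for all $r$, a contradiction. $\blacksquare$

**Proof of Theorem 2(3).** **Step 1 (the equivalence with $\mathcal E=\mathcal D$).** If $\mathcal E=\mathcal D$, every diagonal $\mathrm g_0$ is an $\mathcal E$-metric and (1) applies. If $\mathcal E\ne\mathcal D$, we need a diagonal metric that is not $\mathcal E$-valued. Let $\mathrm g'$ be any diagonal metric on $M$. If it is $\mathcal E$-valued, pick $S\in\mathcal D\setminus\mathcal E$, $0\not\equiv\chi\in C_c^\infty(0,L)$ and small $\varepsilon>0$. Then $\mathrm g'+\varepsilon\chi(r)S$ is a diagonal metric on $M$, and it is not $\mathcal E$-valued where $\chi\ne0$. In either case (2) says that diagonality fails under the flow.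

**Step 2 (the block condition).** This translates $\mathcal E=\mathcal D$ into the form stated. If $\mathcal E=\mathcal D$, then $\mathcal D\subset\sigma_j\mathcal D$ for every exceptional end $j$, with equality since the dimensions agree. Conversely, if $\sigma_j\mathcal D=\mathcal D$ for all exceptional $j$, then $w\mathcal D=\mathcal D$ for all $w\in\mathcal W$, and $\mathcal E=\mathcal D$. By Lemma 1 this is the condition that each $\mathrm{Ad}_{k_j}$ permutes the blocks $\mathfrak n_a$. With no exceptional orbit, $\mathcal W$ is trivial and $\mathcal E=\mathcal D$.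

**Step 3 (simply connected $M$).** We show that a connected $\mathsf G$ with an exceptional orbit $\mathcal O$ forces $\pi_1(M)\ne1$. Let $\gamma$ be a normal geodesic with $\gamma(0)\in\mathcal O$ and $k\gamma(s)=\gamma(-s)$, where $k\in\mathsf K\setminus\mathsf H$, and fix a small $s>0$. A path in $\mathsf G$ from $1$ to $k$ moves $\gamma(s)$ to $\gamma(-s)$ within the principal orbit of $\gamma(s)$, which is disjoint from $\mathcal O$. Closing it up with $\gamma|_{[-s,s]}$ gives a loop that meets the closed hypersurface $\mathcal O$ exactly once, transversally. Its mod $2$ intersection number with $\mathcal O$ is $1$, so the loop is not contractible. Hence there are no exceptional orbits when $\mathsf G$ is connected and $M$ is simply connected. $\blacksquare$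

## 10. The metric of Section 3 is non-diagonal at every positive time

Theorem 1 says that $\mathrm g(t)$ does not stay diagonal on any interval $[0,\delta]$, and Theorem 2(2) that it is non-diagonal on some $(0,\delta)$. For this example we can say more: $\mathrm g(t)$ is non-diagonal for every $t\in(0,T)$.

Here $\mathcal E=\mathrm{span}\{\epsilon_0,Q\}$ by (5). Suppose $\mathrm g(t_1)$ is diagonal for some $t_1>0$. By Proposition 3 it is an $\mathcal E$-metric, so over $(0,L)$ its lift to $\mathsf{SO}(3)\times\mathbb R/2L\mathbb Z$ is $\alpha^2dr^2+f^2Q$, that is, $b=0$ and $h=f^2I$. By $\iota$-invariance, $b(-r)=-\sigma b(r)$ and $h(-r)=\sigma h(r)\sigma$, it has this form on the whole circle. By (1), right translations $(a,r)\mapsto(ab,r)$ change $\theta$ by an orthogonal matrix, so they are isometries of the lift of $\mathrm g(t_1)$. The lifts form a Ricci flow on a closed manifold. By backward uniqueness (Kotschwar, *Backwards uniqueness for the Ricci flow*, IMRN 2010) right translations are isometries at $t=0$ too. Then $h(r)=\mathrm{diag}((1+\varphi(r))^2,1,1)$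 would commute with all rotations and be scalar, contradicting $\varphi\not\equiv0$. $\blacksquare$
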